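\title{A Tits alternative for 1-smooth pro-$p$ groups}

\begin{abstract}
A pro-$p$ group $G$ with a continuous character $\theta\colon G\to 1+p\mathbb{Z}_p$ is called 1-smooth if it satisfies, on every open subgroup, a formal version of Hilbert's Theorem 90. We prove that a torsion-free 1-smooth pair $(G,\theta)$ either is $\theta$-abelian or contains a closed free pro-$p$ subgroup of rank $2$. More precisely, any two elements of $G$ generate a free pro-$p$ group or a $\theta$-abelian one, and a finitely generated closed subgroup is free as soon as its cup product $H^1\times H^1\to H^2$ with coefficients in $\mathbb{F}_p$ vanishes. The proof counts generators of subgroups of index $p$ and $p^2$ and deduces that the vanishing of the cup product passes to open subgroups.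
\end{abstract}

\section{Introduction}

\subsection{The question}

Let $p$ be a prime. A \emph{pro-$p$ pair} is a pair $(G,\theta)$ consisting of a pro-$p$ group $G$ and a continuous homomorphism $\theta\colon G\to 1+p\mathbb{Z}_p$. Let $\mathbb{Z}_p(1)$ denote $\mathbb{Z}_p$ with the action $g\cdot\lambda=\theta(g)\lambda$. Since $\theta(g)\equiv 1 \bmod p$, the group $G$ acts trivially on $\mathbb{Z}_p(1)/p=\mathbb{F}_p$.

\begin{definition}\label{def:main}
The pro-$p$ pair $(G,\theta)$ is
\begin{itemize}
\item \emph{Kummerian} if for every $n\ge1$ the map $H^1(G,\mathbb{Z}_p(1)/p^n)\to H^1(G,\mathbb{F}_p)$ induced by reduction modulo $p$ is surjective;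
\item \emph{1-smooth} if $(H,\theta|_H)$ is Kummerian for every open subgroup $H\le G$;
\item \emph{torsion-free} if $p$ is odd, or $p=2$ and $\theta(G)\subseteq 1+4\mathbb{Z}_2$;
\item \emph{$\theta$-abelian} if $\ker\theta$ is a free abelian pro-$p$ group, that is, a product $\prod_I\mathbb{Z}_p$, and $ghg^{-1}=h^{\theta(g)}$ for all $g\in G$ and $h\in\ker\theta$.
\end{itemize}
A closed subgroup $K\le G$ is called $\theta$-abelian if the pair $(K,\theta|_K)$ is $\theta|_K$-abelian.
\end{definition}

These notions abstract a situation from Galois theory. Let $\mathbb{K}$ be a field containing a primitive $p$-th root of unity, and also $\sqrt{-1}$ if $p=2$. Let $G_{\mathbb{K}}(p)$ be the Galois group of the maximal pro-$p$ extension $\mathbb{K}(p)$ of $\mathbb{K}$, and let $\theta_{\mathbb{K}}$ be the cyclotomic character, defined by $g(\zeta)=\zeta^{\theta_{\mathbb{K}}(g)}$ for all roots of unity $\zeta$ of $p$-power order. Then $\mathbb{Z}_p(1)/p^n$ is the module $\mu_{p^n}$ of $p^n$-th roots of unity, and reduction modulo $p$ becomes $\zeta\mapsto\zeta^{p^{n-1}}$.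 By Hilbert 90 every class in $H^1(G_{\mathbb{K}}(p),\mu_p)$ has the form $g\mapsto g(\sqrt[p]{a})/\sqrt[p]{a}$ with $a\in\mathbb{K}^\times$, and it is the image of $g\mapsto g(\sqrt[p^n]{a})/\sqrt[p^n]{a}$. The same applies to every finite subextension of $\mathbb{K}(p)/\mathbb{K}$, so $(G_{\mathbb{K}}(p),\theta_{\mathbb{K}})$ is a torsion-free 1-smooth pair. For these pairs there is a Tits alternative, due to Ware: either $(G_{\mathbb{K}}(p),\theta_{\mathbb{K}})$ is $\theta_{\mathbb{K}}$-abelian, or $G_{\mathbb{K}}(p)$ contains a closed non-abelian free pro-$p$ group. The following question, from \cite{Quadrelli}, asks whether the formal Hilbert 90 property is already enough.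

\medskip
\noindent\textbf{Question.} \emph{Let $(G,\theta)$ be a torsion-free 1-smooth pro-$p$ pair that is not $\theta$-abelian. Does $G$ contain a closed non-abelian free pro-$p$ group?}

\subsection{What the definitions measure}

Concretely, $(G,\theta)$ is Kummerian if every continuous homomorphism $\alpha\colon G\to\mathbb{F}_p$ is, for each $n$, the reduction of a continuous map $c\colon G\to\mathbb{Z}/p^n$ with $c(gh)=c(g)+\theta(g)c(h)$. Take $\theta=1$ and $G$ finitely generated. The abelianization of $G$ is a finitely generated $\mathbb{Z}_p$-module, and all homomorphisms to $\mathbb{F}_p$ lift to $\mathbb{Z}/p^n$ for all $n$ exactly when this module has no finite cyclic summand. So $(G,1)$ is 1-smooth if and only if every open subgroup of $G$ has torsion-free abelianization, and $(G,1)$ is $\theta$-abelian if and only if $G\cong\mathbb{Z}_p^r$.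

Two families are 1-smooth: free pro-$p$ groups, and torsion-free $\theta$-abelian pairs, such as $\mathbb{Z}_p\rtimes\mathbb{Z}_p$ with the action given by $\theta$ (Proposition~\ref{prop:models}). They are opposite extremes: in a free group of rank $2$ the number of generators of an open subgroup grows linearly with the index, while in $\mathbb{Z}_p\rtimes\mathbb{Z}_p$ it stays at most $2$. A natural candidate for a counterexample in between is the Heisenberg group over $\mathbb{Z}_p$ with $\theta=1$. It is Kummerian, but one of its subgroups of index $p$ is not (Example~\ref{ex:heisenberg}). Together with Ware's theorem this suggests a positive answer. The difficulty is that 1-smoothness is a condition on $H^1$, whereas freeness of a pro-$p$ group is the vanishing of $H^2$.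

\subsection{Results}

The answer to the question is yes. Throughout, $\langle\,\cdot\,\rangle$ denotes the \emph{closed} subgroup generated.

\begin{theorem}[Tits alternative]\label{thm:tits}
A torsion-free 1-smooth pro-$p$ pair $(G,\theta)$ either is $\theta$-abelian or contains a closed free pro-$p$ subgroup of rank $2$, namely $\langle g,h\rangle$ for any two elements $g,h$ such that $\langle g,h\rangle$ is not $\theta$-abelian. The two cases exclude each other.
\end{theorem}

This follows from a dichotomy for two-generated subgroups, which in turn rests on a criterion for freeness.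

\begin{theorem}\label{thm:two}
Let $(G,\theta)$ be a torsion-free 1-smooth pro-$p$ pair. For all $g,h\in G$, the subgroup $\langle g,h\rangle$ is a free pro-$p$ group or is $\theta$-abelian.
\end{theorem}

\begin{theorem}\label{thm:cup}
Let $(G,\theta)$ be a torsion-free 1-smooth pro-$p$ pair and $K\le G$ a finitely generated closed subgroup. If the cup product $H^1(K,\mathbb{F}_p)\times H^1(K,\mathbb{F}_p)\to H^2(K,\mathbb{F}_p)$ is zero, then $K$ is a free pro-$p$ group.
\end{theorem}

Both statements have converses.

\begin{theorem}\label{thm:converse}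
A torsion-free pair $(K,\theta)$ with $K$ topologically generated by two elements is 1-smooth if and only if $K$ is free pro-$p$ or $(K,\theta)$ is $\theta$-abelian. If $(K,\theta)$ is torsion-free and 1-smooth with $K$ finitely generated, then $K$ is free if and only if its cup product $H^1(K,\mathbb{F}_p)\times H^1(K,\mathbb{F}_p)\to H^2(K,\mathbb{F}_p)$ vanishes.
\end{theorem}

\subsection{Outline of the proof}

Every class in $H^2(K,\mathbb{F}_p)$ restricts to zero on some open subgroup. To prove $H^2(K,\mathbb{F}_p)=0$ it therefore suffices to show that restriction to every open subgroup is injective, and this can be done one step of index $p$ at a time. We show that restriction from $K$ to $L=\ker\chi$ is injective when $\chi\cup H^1(K,\mathbb{F}_p)=0$. To iterate, the vanishing of the cup product must pass from $K$ to $L$, and this is the key step: most of $H^1(L,\mathbb{F}_p)$ does not come from $K$.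

The tool is a count of generators. By 1-smoothness the number $d(H)$ of generators of an open subgroup $H$ equals, up to a constant, the rank of $H^1(H,\mathbb{Z}_p(1))$ (Section~\ref{sec:lift}), and ranks can be computed with representations in characteristic $0$. This gives an exact formula for $d(\ker\chi)$ in terms of the cup product with $\chi$, and a linear relation among the values of $d$ on the subgroups above a normal subgroup with quotient $C_p^2$ (Section~\ref{sec:count}). In Section~\ref{sec:key} these formulas fix the dimension of a module attached to a nonzero cup product in $L$, and a commutator identity shows that this dimension is too small. Section~\ref{sec:proofs} deduces the theorems; for a two-generated group with nonzero cup product the same formulas show that all open subgroups are two-generated, which forces the shape $\mathbb{Z}_p\rtimes\mathbb{Z}_p$.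

\section{Background}\label{sec:background}

Subgroups are closed, homomorphisms and cochains are continuous, and ``generated'' means topologically generated.

\subsection{Pro-$p$ groups}

For a finitely generated pro-$p$ group $K$, let $\Phi(K)$ be the Frattini subgroup, the closed subgroup generated by $p$-th powers and commutators, and put $\overline{K}=K/\Phi(K)$ and $d(K)=\dim_{\mathbb{F}_p}\overline{K}$. We write $[g]$, or $[g]_K$, for the class of $g$ in $\overline{K}$. Elements generate $K$ if and only if their classes span $\overline{K}$. Every open subgroup of a pro-$p$ group $K$ is the last term of a finite chain that starts at $K$ and in which each term is normal of index $p$ in the preceding one. A finite $p$-group acting linearly on a nonzero finite $\mathbb{F}_p$-vector space fixes a nonzero vector.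

Let $L\lhd K$ have index $p$ and let $x\in K\setminus L$. Then $x\notin\Phi(K)$, so $x$ is part of a minimal generating set, and after multiplying the other generators by powers of $x$ we obtain generators $x,z_1,\dots,z_{d(K)-1}$ of $K$ with all $z_j\in L$.

\begin{lemma}[Schreier generators]\label{lem:schreier}
Let $L\lhd K$ have index $p$ and let $K=\langle x,z_1,\dots,z_r\rangle$ with $x\notin L$ and $z_j\in L$. Then $L$ is generated by $x^p$ and the elements $x^iz_jx^{-i}$ with $0\le i<p$, $1\le j\le r$.
\end{lemma}

\begin{proof}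
Let $L'\le L$ be generated by these elements. It contains the $z_j$, and $x$ normalizes it because $x\cdot x^{p-1}z_jx^{-(p-1)}\cdot x^{-1}=x^pz_jx^{-p}\in L'$. So $L'\lhd K$, and $K/L'$ is generated by the image of $x$, which has order at most $p$. Hence $L'=L$.
\end{proof}

In particular open subgroups of $K$ are finitely generated, and $d(L)-1\le p\,(d(K)-1)$.

A torsion-free abelian pro-$p$ group $A$ is free abelian: multiplication by $p$ is injective on $A$, hence surjective on the Pontryagin dual, which is therefore a divisible discrete $p$-primary group, that is, a direct sum of copies of $\mathbb{Q}_p/\mathbb{Z}_p$; dualizing back gives $A\cong\prod_I\mathbb{Z}_p$.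

\subsection{Cohomology}

For a finitely generated $\mathbb{Z}_p$-module $P$ with continuous action of $K$ we use continuous cochain cohomology. The coboundary of a 1-cochain $c$ is $(\partial c)(g,h)=g\,c(h)-c(gh)+c(g)$. Surjections of such modules have continuous sections, so short exact sequences give long exact sequences. We write $H^i(K)=H^i(K,\mathbb{F}_p)$. Thus $H^1(K)=\operatorname{Hom}(K,\mathbb{F}_p)$ is the dual of $\overline{K}$; for a subspace $S$ of one of these two spaces, $S^\perp$ is its annihilator in the other. We use the following facts.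

\emph{Finiteness.} A 1-cocycle is determined by its values on generators. So for $K$ finitely generated, $H^1(K,P)$ is a finitely generated $\mathbb{Z}_p$-module, and it is finite if $P$ is finite.

\emph{Limits.} For a closed subgroup $U$ of a pro-$p$ group $G$, $H^i(U)=\varinjlim H^i(H)$ over the open subgroups $H\supseteq U$, and $H^i(G)=\varinjlim H^i(G/H)$ over the open normal subgroups $H$.

\emph{Shapiro's lemma.} Let $V\lhd K$ be open and let $K$ act diagonally on $P[K/V]=\mathbb{Z}_p[K/V]\otimes P$. Restriction to $V$ followed by taking the coefficient of $1\in K/V$ is an isomorphism $H^i(K,P[K/V])\to H^i(V,P)$, natural in $P$. Under it, the map $P\to P[K/V]$, $a\mapsto\sum_\gamma\gamma\otimes a$, induces the restriction $H^i(K,P)\to H^i(V,P)$.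

\emph{Reduction.} Let $O$ be the ring of integers of a finite extension of $\mathbb{Q}_p$, with uniformizer $\pi$, and let $P$ be a finitely generated free $O$-module with $O$-linear action. Multiplication by $\pi$ on $P$ gives exact sequences
\begin{equation}\label{eq:reduction}
0\to H^i(K,P)/\pi\to H^i(K,P/\pi)\to H^{i+1}(K,P)[\pi]\to0,
\end{equation}
where $[\pi]$ denotes the kernel of $\pi$. For a finitely generated $O$-module $T$ we have $\dim T/\pi=\operatorname{rank}_OT+\dim T[\pi]$, with dimensions over $O/\pi$.

\emph{Cup products.} For $\chi,\psi\in H^1(K)$, the class $\chi\cup\psi\in H^2(K)$ is represented by $(g,h)\mapsto\chi(g)\psi(h)$. It is anticommutative, since the coboundary of $g\mapsto\chi(g)\psi(g)$ is $-\chi(g)\psi(h)-\psi(g)\chi(h)$, and it commutes with restriction. If $N\lhd K$, then $K$ acts by conjugation on $\overline{N}$ and on $H^i(N)$, the subgroup $N$ acts trivially, $(g\psi)(gv)=\psi(v)$ for $\psi\in H^1(N)$ and $v\in\overline{N}$, and $g(\varphi\cup\psi)=g\varphi\cup g\psi$.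

\emph{Free groups.} A pro-$p$ group $F$ is free if and only if $H^2(F)=0$ \cite[I.\S4.2]{Serre}. In that case $H^2(F,P)=0$ for every finite $p$-primary module $P$, by induction on a filtration of $P$ with quotients $\mathbb{F}_p$. Open subgroups $H$ of $F$ are free, and if $F$ has finite rank, Schreier's formula $d(H)-1=[F:H]\,(d(F)-1)$ holds.

\section{The two models and a non-example}\label{sec:models}

\begin{proposition}\label{prop:models}
Let $(G,\theta)$ be a torsion-free pair. If $G$ is free pro-$p$, or if $(G,\theta)$ is $\theta$-abelian, then $(G,\theta)$ is 1-smooth.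
\end{proposition}

\begin{proof}
Let $G$ be free and $H\le G$ open. Then $H$ is free, so $H^2(H,P)=0$ for the kernel $P$ of $\mathbb{Z}_p(1)/p^n\to\mathbb{F}_p$, and the long exact sequence shows that $(H,\theta|_H)$ is Kummerian.

Let $(G,\theta)$ be $\theta$-abelian and $A=\ker\theta$. For $H\le G$ open, $H\cap A$ is torsion-free abelian, hence free abelian, so $H$ is $\theta$-abelian. It therefore suffices to lift a given $\alpha\in\operatorname{Hom}(G,\mathbb{F}_p)$ to a cocycle $c\colon G\to\mathbb{Z}_p(1)$, which can then be reduced modulo $p^n$. Since $A\cong\prod_I\mathbb{Z}_p$ and $\alpha|_A$ has open kernel, $\alpha|_A$ factors through finitely many coordinates and lifts to a homomorphism $\beta\colon A\to\mathbb{Z}_p$. If $\theta=1$, take $c=\beta$. Otherwise $\theta(G)$ is a nontrivial closed subgroup of $1+p\mathbb{Z}_p$ ($p$ odd) or $1+4\mathbb{Z}_2$, each of which is isomorphic to $\mathbb{Z}_p$; so $\theta(G)\cong\mathbb{Z}_p$. Choose $x\in G$ with $u=\theta(x)$ generating $\theta(G)$. Then $\theta$ maps $\langle x\rangle$ isomorphically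 onto $\theta(G)$, and $G=A\rtimes\langle x\rangle$. On powers of $x$ a cocycle must be a geometric sum, so let $t\in\mathbb{Z}_p$ lift $\alpha(x)$ and put
\[
\kappa(r)=t\,\frac{u^r-1}{u-1}\qquad(r\in\mathbb{Z}_p).
\]
For integers $r\ge0$ this is $t(1+u+\dots+u^{r-1})\equiv tr\bmod p$, so by continuity $\kappa(r)\in\mathbb{Z}_p$ and $\kappa(r)\equiv tr\bmod p$ for all $r$; moreover $\kappa(r+r')=\kappa(r)+u^r\kappa(r')$. Define $c(zx^r)=\beta(z)+\kappa(r)$ for $z\in A$. From $zx^r\cdot z'x^{r'}=z\,z'^{\,u^r}x^{r+r'}$ we get
\[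
c(zx^r\cdot z'x^{r'})=\beta(z)+u^r\beta(z')+\kappa(r)+u^r\kappa(r')=c(zx^r)+\theta(zx^r)\,c(z'x^{r'}),
\]
and $c(zx^r)\equiv\alpha(z)+r\alpha(x)=\alpha(zx^r)\bmod p$.
\end{proof}

\begin{lemma}\label{lem:exclude}
Let $G$ be a pro-$p$ group in which $\langle xyx^{-1}y^{-1}\rangle$ is normal for all $x,y\in G$. Then $G$ contains no free pro-$p$ subgroup of rank $2$. This applies to the group of every $\theta$-abelian pair.
\end{lemma}

\begin{proof}
Suppose $F=\langle x,y\rangle\le G$ is free of rank $2$ and let $C=\langle xyx^{-1}y^{-1}\rangle$. Then $C$ is procyclic and $F/C$ is a $\mathbb{Z}_p$-module with two generators. So an open subgroup $H\le F$ has $d(H)\le d(H\cap C)+d(HC/C)\le 1+2$, while Schreier's formula gives $d(H)=p^2+1\ge5$ for $H$ of index $p^2$. If $(G,\theta)$ is $\theta$-abelian, every commutator lies in $\ker\theta$ and is conjugated to powers of itself.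
\end{proof}

\begin{example}\label{ex:heisenberg}
Let $G=\mathbb{Z}_p^3$ with the product $(a,b,c)(a',b',c')=(a+a',\,b+b',\,c+c'+ab')$, and let $\theta=1$. The commutator of these two elements is the central element $(0,0,ab'-a'b)$. So $G$ is not abelian, hence not $\theta$-abelian, and by Lemma~\ref{lem:exclude} it contains no free subgroup of rank $2$. Its abelianization is $\mathbb{Z}_p^2$, so $(G,1)$ is Kummerian and $H^1(G)$ has the basis $\chi_1=a\bmod p$, $\chi_2=b\bmod p$. The cup product vanishes: $\chi_1\cup\chi_2=-\partial(c\bmod p)$, and $\chi_i\cup\chi_i=0$ by the argument of Lemma~\ref{lem:basic}(b) below. Thus Theorems~\ref{thm:tits}, \ref{thm:two} and \ref{thm:cup} all fail if ``1-smooth'' is weakened to ``Kummerian''. The subgroup $L=\ker\chi_1$ is not Kummerian: its commutator subgroup is $0\times0\times p\mathbb{Z}_p$, so $(0,0,1)$ has order $p$ in the abelianization of $L$.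
\end{example}

\section{Integral lifts}\label{sec:lift}

From now on \emph{$(G,\theta)$ is a torsion-free 1-smooth pair and $K$ is a finitely generated closed subgroup of $G$}. Open subgroups of $K$ are again of this kind, so each result below applies to them as well. The group $\theta(G)$ is torsion-free, being contained in a group isomorphic to $\mathbb{Z}_p$. The next lemma is the only place where 1-smoothness is used directly.

\begin{lemma}\label{lem:lift}
The map $H^1(K,\mathbb{Z}_p(1))\to H^1(K)$ is surjective. Hence $H^1(K,\mathbb{Z}_p(1))/p\cong H^1(K)$, and $H^2(K,\mathbb{Z}_p(1))$ has no $p$-torsion.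
\end{lemma}

\begin{proof}
Let $\alpha\in H^1(K)$. It is the restriction of a class $\alpha'\in H^1(H)$ for some open subgroup $H\supseteq K$ of $G$. Lifting $\alpha'$ to $H^1(H,\mathbb{Z}_p(1)/p^n)$ and restricting to $K$ gives a cocycle $K\to\mathbb{Z}_p(1)/p^n$ whose reduction is cohomologous to $\alpha$, hence equal to $\alpha$, because 1-coboundaries with values in $\mathbb{F}_p$ vanish. So the set $S_n$ of cocycles $K\to\mathbb{Z}_p(1)/p^n$ reducing to $\alpha$ is nonempty, and it is finite since $K$ is finitely generated. An inverse limit of nonempty finite sets is nonempty, and a point of $\varprojlim S_n$ is a cocycle $K\to\mathbb{Z}_p(1)$ lifting $\alpha$. The last sentence follows from \eqref{eq:reduction} with $i=1$.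
\end{proof}

Put $b(K)=\operatorname{rank}_{\mathbb{Z}_p}H^1(K,\mathbb{Z}_p(1))$, and let $\tau(K)=0$ if $\theta|_K=1$ and $\tau(K)=1$ otherwise.

\begin{lemma}\label{lem:basic}
\begin{enumerate}
\item[(a)] $d(K)=b(K)+\tau(K)$, and $\tau(L)=\tau(K)$ for every open $L\le K$.
\item[(b)] $\chi\cup\chi=0$ for all $\chi\in H^1(K)$.
\item[(c)] $G$ is torsion-free; every nontrivial procyclic subgroup of $G$ is isomorphic to $\mathbb{Z}_p$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By Lemma~\ref{lem:lift}, $d(K)=b(K)+\dim H^1(K,\mathbb{Z}_p(1))[p]$. By \eqref{eq:reduction} with $i=0$, the last space is the cokernel of $H^0(K,\mathbb{Z}_p(1))\to\mathbb{F}_p$, and $H^0(K,\mathbb{Z}_p(1))$ is $\mathbb{Z}_p$ if $\theta|_K=1$ and $0$ otherwise. If $\theta|_L=1$, then $\theta(K)$ is finite and torsion-free, so $\theta|_K=1$.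

(b) For $p$ odd this is anticommutativity. For $p=2$ the action on $\mathbb{Z}_2(1)/4$ is trivial, so by Lemma~\ref{lem:lift} $\chi$ lifts to a homomorphism $\tilde\chi\colon K\to\mathbb{Z}/4$. Write $\tilde\chi(g)=s(g)+2e(g)$ with $s(g)\in\{0,1\}$ and $e(g)\in\mathbb{F}_2$. Then $s(g)+s(h)-s(gh)=2\chi(g)\chi(h)$ in $\mathbb{Z}/4$, and $\partial\tilde\chi=0$ gives $\chi(g)\chi(h)=(\partial e)(g,h)$.

(c) Let $C\le G$ be finite cyclic. Then $\theta|_C=1$ and $H^1(C,\mathbb{Z}_p(1))=\operatorname{Hom}(C,\mathbb{Z}_p)=0$. By Lemma~\ref{lem:lift}, $H^1(C)=0$, so $C=1$. A procyclic pro-$p$ group is finite cyclic or isomorphic to $\mathbb{Z}_p$.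
\end{proof}

\begin{remark}
All three parts use that the pair is torsion-free, and all three can fail otherwise. Let $p=2$, $G=\{1,\sigma\}$, $\theta(\sigma)=-1$. The map $c$ with $c(1)=0$, $c(\sigma)=1$ is a cocycle $G\to\mathbb{Z}_2(1)$, so the pair is 1-smooth. But $\tau(1)\ne\tau(G)$, the group has torsion, and $\chi\cup\chi\neq0$ for $\chi\ne0$: an equation $\chi\cup\chi=\partial e$ would give $e(1)=0$ at $(1,1)$ and then $1=0$ at $(\sigma,\sigma)$.
\end{remark}

For $\chi\in H^1(K)$ put
\[
\operatorname{Ann}_K(\chi)=\{\psi\in H^1(K):\chi\cup\psi=0\},\qquad W_K(\chi)=\operatorname{Ann}_K(\chi)^\perp\subseteq\overline{K},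
\]
\[
f_K(\chi)=\dim W_K(\chi)=d(K)-\dim\operatorname{Ann}_K(\chi)=\dim\bigl(\chi\cup H^1(K)\bigr).
\]
We call $K$ \emph{cup-trivial} if $f_K(\chi)=0$ for all $\chi$.

\section{Counting generators}\label{sec:count}

\subsection{Subgroups of index $p$}

The first result measures how far $\ker\chi$ falls short of the bound given by Lemma~\ref{lem:schreier}.

\begin{proposition}\label{prop:indexp}
Let $0\ne\chi\in H^1(K)$ and $L=\ker\chi$.
\begin{enumerate}
\item[(a)] $d(L)-1=p\,(d(K)-1)-(p-1)f_K(\chi)$.
\item[(b)] If $f_K(\chi)=0$, then the restriction $H^2(K)\to H^2(L)$ is injective.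
\end{enumerate}
\end{proposition}

\begin{proof}
Let $\Gamma=K/L$, let $\sigma\in\Gamma$ be the generator with $\chi(\sigma)=1$, and let $\mathcal{N}=\sum_{\gamma\in\Gamma}\gamma$. We compute $d(L)$ twice, first modulo $p$ and then integrally.

\emph{Step 1: the count modulo $p$.} With $t=\sigma-1$ we have $\mathbb{F}_p[\Gamma]=\mathbb{F}_p[t]/(t^p)$. For $1\le i\le p$ let $M_i=\mathbb{F}_p[t]/(t^i)$, on which $g\in K$ acts as multiplication by $(1+t)^{\chi(g)}$, and let $A_i$ be the image of $H^1(K,M_i)\to H^1(K,M_1)=H^1(K)$. Then $A_1\supseteq A_2\supseteq\dots\supseteq A_p$, and $H^0(K,M_i)=\mathbb{F}_pt^{i-1}$. For $i\ge2$ consider $0\to M_{i-1}\xrightarrow{t}M_i\to M_1\to0$. The map $H^0(K,M_i)\to H^0(K,M_1)$ is zero, so $0\to\mathbb{F}_p\to H^1(K,M_{i-1})\to H^1(K,M_i)\to A_i\to0$ is exact and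
\begin{equation}\label{eq:step}
\dim H^1(K,M_i)=\dim H^1(K,M_{i-1})+\dim A_i-1.
\end{equation}
Since $H^1(K,M_p)=H^1(L)$ by Shapiro's lemma, summation gives
\begin{equation}\label{eq:modp}
d(L)=d(K)+\sum_{i=2}^p(\dim A_i-1).
\end{equation}
The space $A_2$ is the kernel of the connecting map of $0\to\mathbb{F}_p\xrightarrow{t}M_2\to\mathbb{F}_p\to0$. Lifting $\psi\in H^1(K)$ to the cochain $g\mapsto\psi(g)\cdot1$, we find the coboundary $(1+\chi(g)t)\psi(h)-\psi(gh)+\psi(g)=\chi(g)\psi(h)\,t$. So the connecting map is $\psi\mapsto\chi\cup\psi$ and $A_2=\operatorname{Ann}_K(\chi)$.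

Nothing so far uses $\theta$. The cup product does not see $A_3,\dots,A_p$; the integral count will show that they equal $A_2$. The point is that $\mathbb{Q}_p[\Gamma]$ has only two constituents, $\mathbb{Q}_p$ and $\mathbb{Q}_p(\zeta_p)$, so that a single number controls both $d(L)$ and $\dim A_p$.

\emph{Step 2: the integral count.} For a finitely generated free $\mathbb{Z}_p$-module $P$ with $K$-action put $P(1)=P\otimes\mathbb{Z}_p(1)$. Let $O=\mathbb{Z}_p[\Gamma]/(\mathcal{N})\cong\mathbb{Z}_p[\zeta]$, where $\zeta$, the image of $\sigma$, is a primitive $p$-th root of unity. This is a discrete valuation ring of rank $p-1$ over $\mathbb{Z}_p$ with uniformizer $\pi=\zeta-1$ and residue field $\mathbb{F}_p$. An element $g\in K$ acts on $O(1)$ as multiplication by $\theta(g)\zeta^{\chi(g)}$. As $O$ is a domain, a nonzero fixed vector would give $\theta(g)=\zeta^{-1}$ for $\chi(g)=1$, an element of order $p$ in the torsion-free group $\theta(G)$. Hence $H^0(K,O(1))=0$.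

Consider $0\to\mathbb{Z}_p(1)\xrightarrow{\mathcal{N}}\mathbb{Z}_p[\Gamma](1)\xrightarrow{\mathrm{pr}}O(1)\to0$ with connecting map $\delta\colon H^1(K,O(1))\to H^2(K,\mathbb{Z}_p(1))$. This sequence splits up to a factor $p$: the map $\mu\colon O\to\mathbb{Z}_p[\Gamma]$, $a\mapsto(p-\mathcal{N})a$, is well defined because $(p-\mathcal{N})\mathcal{N}=0$, it is $\Gamma$-equivariant, and $\mathrm{pr}\circ\mu=p$. So $p\,\delta(y)=\delta(\mathrm{pr}_*\mu_*y)=0$ for all $y$, and $\delta=0$ because $H^2(K,\mathbb{Z}_p(1))$ has no $p$-torsion (Lemma~\ref{lem:lift}). With Shapiro's lemma,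
\[
0\to H^1(K,\mathbb{Z}_p(1))\to H^1(L,\mathbb{Z}_p(1))\xrightarrow{\mathrm{pr}_*}H^1(K,O(1))\to0
\]
is exact. Let $\ell=\operatorname{rank}_OH^1(K,O(1))$. Then $b(L)=b(K)+(p-1)\ell$, and Lemma~\ref{lem:basic}(a) gives
\begin{equation}\label{eq:integral}
d(L)=d(K)+(p-1)\ell.
\end{equation}
Let $B$ be the image of $H^1(K,O(1))\to H^1(K,O(1)/\pi)=H^1(K)$. By \eqref{eq:reduction}, $B\cong H^1(K,O(1))/\pi$, and $H^1(K,O(1))[\pi]\cong H^0(K,\mathbb{F}_p)$ is one-dimensional because $H^0(K,O(1))=0$. Hence $\dim B=\ell+1$.

\emph{Step 3: comparison.} The augmentation $\mathbb{Z}_p[\Gamma](1)\to\mathbb{F}_p$ factors through $\mathbb{F}_p[\Gamma]=M_p$ and also through $O(1)$. On $H^1(K,-)$ the map to $H^1(K,M_p)$ is onto by Lemma~\ref{lem:lift} for $L$ and Shapiro's lemma, and $\mathrm{pr}_*$ is onto by Step 2. So $A_p=B$, and $\dim A_i-1\ge\dim A_p-1=\ell$ for all $i$. By \eqref{eq:modp} and \eqref{eq:integral}, the $p-1$ numbers $\dim A_i-1$, $2\le i\le p$, have sum $(p-1)\ell$. So each equals $\ell$, and $A_2=\dots=A_p$. From $A_2=\operatorname{Ann}_K(\chi)$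 we get $\ell=d(K)-1-f_K(\chi)$, and \eqref{eq:integral} becomes (a).

\emph{Step 4: proof of (b).} Now $A_p=A_2=H^1(K)$. In $\mathbb{F}_p[\Gamma]$ we have $\mathcal{N}=t^{p-1}$, so there is an exact sequence $0\to\mathbb{F}_p\xrightarrow{\mathcal{N}}M_p\to M_{p-1}\to0$, and its first map induces the restriction $H^2(K)\to H^2(K,M_p)=H^2(L)$. It suffices to show that $r\colon H^1(K,M_p)\to H^1(K,M_{p-1})$ is onto. Since $H^0(K,\mathbb{F}_p)\to H^0(K,M_p)$ is an isomorphism, $\ker r\cong H^1(K)/H^0(K,M_{p-1})$ has dimension $d(K)-1$. By \eqref{eq:step} for $i=p$, $\dim H^1(K,M_p)-(d(K)-1)=\dim H^1(K,M_{p-1})$. So $r$ is onto.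
\end{proof}

\begin{remark}
For $p=2$ the sum \eqref{eq:modp} has the single term $\dim A_2-1$, so Steps 1 and 4 prove the proposition for every finitely generated pro-$2$ group. For $p$ odd it fails in Example~\ref{ex:heisenberg}, where $d(L)=3$ instead of $p+1$.
\end{remark}

\subsection{Subgroups of index $p^2$}

Proposition~\ref{prop:indexp}(a) reads $f_K$ off the function $d$. To compare $f_K$ with $f_L$ for $L$ of index $p$, we need a relation that involves a subgroup of index $p^2$.

\begin{proposition}\label{prop:indexpp}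
Let $V\lhd K$ with $K/V\cong C_p^2$, and let $L_0,\dots,L_p$ be the subgroups of index $p$ in $K$ that contain $V$. Then $d(V)+p\,d(K)=\sum_{i=0}^pd(L_i)$.
\end{proposition}

\begin{proof}
Let $E=K/V$. There is an isomorphism of representations of $E$
\[
\mathbb{Q}_p[E]\oplus\mathbb{Q}_p^{\,p}\cong\bigoplus_{i=0}^p\mathbb{Q}_p[K/L_i].
\]
Indeed, representations in characteristic $0$ are determined by their characters. Over an algebraic closure the trivial character occurs $p+1$ times on each side, and a nontrivial character of $E$ has kernel of order $p$, so it factors through exactly one $K/L_i$ and occurs once on each side.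

Let $P'\subseteq P$ be $E$-stable $\mathbb{Z}_p$-lattices in the same representation. The kernel of $H^1(K,P'(1))\to H^1(K,P(1))$ is a quotient of $H^0(K,P(1)/P'(1))$ and its cokernel embeds in $H^1(K,P(1)/P'(1))$; both are finite. Any two lattices become nested after scaling one by a power of $p$, so the rank of $H^1(K,P(1))$ depends only on $P\otimes\mathbb{Q}_p$, and it is additive in direct sums. Applying this to $\mathbb{Z}_p[E]\oplus\mathbb{Z}_p^{\,p}$ and $\bigoplus_i\mathbb{Z}_p[K/L_i]$ and using Shapiro's lemma, we get $b(V)+p\,b(K)=\sum_ib(L_i)$. Add $(p+1)\tau(K)$ to both sides and use Lemma~\ref{lem:basic}(a).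
\end{proof}

\begin{corollary}\label{cor:mult}
Let $0\ne\chi\in H^1(K)$ with $f_K(\chi)=0$, and $L=\ker\chi$. Then $f_L(\psi|_L)=p\,f_K(\psi)$ for all $\psi\in H^1(K)$.
\end{corollary}

\begin{proof}
If $\psi\in\mathbb{F}_p\chi$, both sides are $0$. Otherwise let $V=\ker\chi\cap\ker\psi$ and $e=d(K)-1$. The subgroups of index $p$ above $V$ are $L$ and the $p$ groups $\ker(\psi+i\chi)$, $i\in\mathbb{F}_p$. Since $\chi\cup H^1(K)=0$, we have $f_K(\psi+i\chi)=f_K(\psi)$. Proposition~\ref{prop:indexp}(a) gives $d(L)-1=pe$ and $d(\ker(\psi+i\chi))-1=pe-(p-1)f_K(\psi)$; applied to $V=\ker(\psi|_L)\le L$ it gives $d(V)-1=p^2e-(p-1)f_L(\psi|_L)$. Insert these values into Proposition~\ref{prop:indexpp}, with $p+1$ subtracted from both sides: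
\[
p^2e-(p-1)f_L(\psi|_L)+pe=pe+p\bigl(pe-(p-1)f_K(\psi)\bigr).\qedhere
\]
\end{proof}

\section{Cup-triviality passes to open subgroups}\label{sec:key}

\begin{proposition}\label{prop:key}
If $K$ is cup-trivial and $N\lhd K$ has index $p$, then $N$ is cup-trivial.
\end{proposition}

Corollary~\ref{cor:mult} shows that classes restricted from $K$ have zero cup product with all of $H^1(N)$, but they span only $d(K)-1$ of the $p(d(K)-1)+1$ dimensions. For a remaining class $\varphi$ with $f_N(\varphi)\neq0$ we go down one more step, to the kernel $V$ of a restricted class. There $W_V(\varphi|_V)$ has known dimension, and it is acted on by $K/V\cong C_p^2$, a larger group than the dimension count accounts for. We prepare three lemmas.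

\subsection{Three lemmas}

\begin{lemma}\label{lem:stable}
Let $N\lhd K$ be open and let $\varphi\in H^1(N)$ satisfy $(g\varphi-\varphi)\cup H^1(N)=0$ for all $g\in K$. Then $W_N(\varphi)$ is $K$-stable.
\end{lemma}

\begin{proof}
If $\varphi\cup\psi=0$, then $\varphi\cup g\psi=g(\varphi\cup\psi)-(g\varphi-\varphi)\cup g\psi=0$. So $\operatorname{Ann}_N(\varphi)$ is $K$-stable, and hence so is its annihilator.
\end{proof}

The second lemma says that when $f_K(\chi)=0$, the Frattini quotient of $\ker\chi$ looks as it does in a free group, and describes the spaces $W$ inside it.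

\begin{lemma}\label{lem:structure}
Let $0\ne\chi\in H^1(K)$ with $f_K(\chi)=0$, $L=\ker\chi$ and $d=d(K)$. Let $x,z_1,\dots,z_{d-1}$ generate $K$, with $x\notin L$ and $z_j\in L$. Put $X=x-1$ and $\Lambda=\mathbb{F}_p[K/L]=\mathbb{F}_p[X]/(X^p)$, and let $\rho\colon\overline{L}\to\overline{K}$ be induced by the inclusion.
\begin{enumerate}
\item[(a)] $\overline{L}=\mathbb{F}_p[x^p]\oplus A$, where $[x^p]\neq0$ is fixed by $K$ and $A$ is the free $\Lambda$-module on $[z_1],\dots,[z_{d-1}]$.
\item[(b)] $\ker\rho=\mathbb{F}_p[x^p]+X\overline{L}$, and $\ker(X|_{\overline{L}})\subseteq\ker\rho$.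
\item[(c)] Let $\varphi\in H^1(K)$ and $W=W_L(\varphi|_L)$. Then $W$ is $K$-stable, $\dim W=p\,f_K(\varphi)$, $\rho(W)=W_K(\varphi)$, and $W\cap\ker\rho=XW$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The $1+p(d-1)$ generators of $L$ in Lemma~\ref{lem:schreier} are $d(L)$ in number by Proposition~\ref{prop:indexp}(a), so their classes form a basis of $\overline{L}$. The class $[x^p]$ is fixed by $x$ and by $L$.

(b) Both $x^p$ and the commutators $xvx^{-1}v^{-1}$, $v\in L$, lie in $\Phi(K)$, so $\ker\rho$ contains $\mathbb{F}_p[x^p]+X\overline{L}$. The quotient of $\overline{L}$ by this space is $A/XA$, of dimension $d-1$, which is also the dimension of the image $L/\Phi(K)$ of $\rho$. This gives the equality. In a free $\Lambda$-module the kernel of $X^r$ is the image of $X^{p-r}$, so $\ker(X|_{\overline{L}})=\mathbb{F}_p[x^p]+X^{p-1}A\subseteq\ker\rho$.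

(c) The class $\varphi|_L$ is $K$-invariant, so $W$ is $K$-stable by Lemma~\ref{lem:stable}. The dimension is given by Corollary~\ref{cor:mult}. A class $\psi\in H^1(K)$ vanishes on $\rho(W)$ if and only if $\psi|_L\in W^\perp=\operatorname{Ann}_L(\varphi|_L)$, that is, $(\varphi\cup\psi)|_L=0$. By Proposition~\ref{prop:indexp}(b) this is equivalent to $\varphi\cup\psi=0$. Hence $\rho(W)^\perp=\operatorname{Ann}_K(\varphi)$ and $\rho(W)=W_K(\varphi)$.

Let $f=f_K(\varphi)$, let $w_1,\dots,w_f\in W$ lift a basis of $W_K(\varphi)$, and let $w_i'$ be the component of $w_i$ in $A$. By (b), $A/XA$ embeds in $\overline{K}$, so the $w_i'$ are linearly independent modulo $XA$. They are then independent over $\Lambda$: in a nontrivial relation write the coefficients as $X^ra_i$ with $r<p$ and some $a_i\notin X\Lambda$; then $\sum a_iw_i'\in X^{p-r}A\subseteq XA$, a contradiction. So $\sum\Lambda w_i\subseteq W$ has dimension at least $pf=\dim W$, and $W=\bigoplus_i\Lambda w_i$. If $w=\sum a_iw_i$ lies in $\ker\rho$, then $\sum a_i(0)\rho(w_i)=0$, where $a_i(0)$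 is the constant term, because $\rho X=0$. So all $a_i(0)$ vanish and $w\in XW$. The inclusion $XW\subseteq W\cap\ker\rho$ follows from (b).
\end{proof}

\begin{lemma}\label{lem:comm}
Let $V\lhd K$ with $K/V\cong C_p^2$ generated by the images of $x$ and $y$. Let $X=x-1$ and $Y=y-1$ act on $\overline{V}$, and put $a=[x^p]$, $b=[y^p]$, $c=[k]$ in $\overline{V}$, where $k=xyx^{-1}y^{-1}$. Then $XY=YX$, $Xa=0$, $Yb=0$, and
\[
X^{p-1}c=-Ya,\qquad Xb=Y^{p-1}c.
\]
\end{lemma}

\begin{proof}
The group $K$ acts on $\overline{V}$ through the abelian group $K/V$, and $x$ fixes $a$, $y$ fixes $b$. In $\mathbb{F}_p[t]$ we have $(t-1)^p=t^p-1$, so $(t-1)^{p-1}=1+t+\dots+t^{p-1}$. From $x^nyx^{-n}y^{-1}=(x^{n-1}kx^{-(n-1)})\cdot x^{n-1}yx^{-(n-1)}y^{-1}$ we get by induction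
\[
x^p\,(yx^py^{-1})^{-1}=x^pyx^{-p}y^{-1}=(x^{p-1}kx^{-(p-1)})\cdots(xkx^{-1})\,k,
\]
whose class is $a-ya=X^{p-1}c$. From $xyx^{-1}=ky$ we get
\[
(xy^px^{-1})\,y^{-p}=(ky)^py^{-p}=k\,(yky^{-1})\cdots(y^{p-1}ky^{-(p-1)}),
\]
whose class is $xb-b=Y^{p-1}c$.
\end{proof}

\subsection{The case $p=2$, $d(K)=2$}

Let $p=2$, let $K=\langle x,y\rangle$ be cup-trivial with $d(K)=2$, and let $N\lhd K$ have index $2$, with $x\notin N$ and $y\in N$. By Lemma~\ref{lem:structure}(a), $\overline{N}$ has the basis $s=[x^2]$, $[y]$, $x[y]$. Let $\eta,\varepsilon,\omega\in H^1(N)$ take the values $(1,0,0)$, $(0,1,1)$, $(0,1,0)$ on this basis. The class $\varepsilon$ is the restriction of the character of $K$ with $x\mapsto0$, $y\mapsto1$, so $\varepsilon\cup H^1(N)=0$ by Corollary~\ref{cor:mult}. Squares vanish, so the only product left is $\eta\cup\omega$. Suppose it is nonzero. Then $\operatorname{Ann}_N(\eta)$ is spanned by $\eta$ and $\varepsilon$, and $W_N(\eta)=\mathbb{F}_2X[y]$ with $X[y]=x[y]+[y]$.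

Let $V=\ker\varepsilon=\Phi(K)$. The group $N$ is generated by $y$ and the elements $x^2$, $k$ of $V$, since $xyx^{-1}=ky$. By Lemma~\ref{lem:structure}(a) for $(N,\varepsilon)$, the space $\overline{V}$ has the basis $b,\ a,\ Ya,\ c,\ Yc$. The map $\rho\colon\overline{V}\to\overline{N}$ sends $c$ to $X[y]$ and has kernel spanned by $b,Ya,Yc$. By Lemma~\ref{lem:comm}, $Xa=0$, $Xb=Yc$, $Xc=Ya$.

Let $W=W_V(\eta|_V)$. By Lemma~\ref{lem:structure}(c), $\dim W=2$ and $W$ contains a lift $w=c+\alpha Ya+\beta Yc+\gamma b$ of $X[y]$. Since $\eta$ is invariant under $K$, the space $W$ is stable not only under $y$ but also under $x$ (Lemma~\ref{lem:stable}). Using $Y^2=0$ we compute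
\[
Yw=Yc,\qquad Xw=Ya+\gamma Yc .
\]
So $W$ contains the three independent vectors $w$, $Yc$, $Ya$, a contradiction. The count leaves room in $W$ only for $w$ and $Yw$, while the identity $Xc=Ya$ forces in a vector built from $[x^2]$.

In general the dimension count is replaced by its consequence $W\cap\ker\rho=YW$, and two choices have to be made: a class $\varphi$ whose space $W_N(\varphi)$ is $K$-stable and avoids $[x^p]$, and an element $y$ adapted to $\varphi$.

\subsection{Proof of Proposition~\ref{prop:key}}

If $d(K)\le1$, then $K\cong\mathbb{Z}_p$ by Lemma~\ref{lem:basic}(c), so $N\cong\mathbb{Z}_p$ and $H^2(N)=0$. Let $d=d(K)\ge2$ and $N=\ker\chi_1$. Choose generators $x,z_1,\dots,z_{d-1}$ of $K$ with $x\notin N$, $z_j\in N$, and put $X=x-1$. By Lemma~\ref{lem:structure}(a), $\overline{N}=\mathbb{F}_ps\oplus A$ with $s=[x^p]_N$ fixed and $A$ free over $\mathbb{F}_p[X]/(X^p)$ on the $[z_j]_N$. Hence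
\[
X\overline{N}=XA,\qquad s\notin X\overline{N}.
\]
Let $Z=\{\psi\in H^1(N):\psi\cup H^1(N)=0\}$. It is $K$-stable and contains $\operatorname{res}H^1(K)$, the image of restriction, by Corollary~\ref{cor:mult}. Suppose $Z\ne H^1(N)$.

\emph{Choice of $\varphi$.} Let $\eta\in H^1(N)$ be given by $\eta(s)=1$, $\eta(A)=0$; it is $K$-invariant because $s$ is fixed and $A$ is stable. The space $(X\overline{N})^\perp$ has dimension $\dim\overline{N}/X\overline{N}=d$. It contains $\eta$ and $\operatorname{res}H^1(K)\cong H^1(K)/\mathbb{F}_p\chi_1$, which has dimension $d-1$ and vanishes on $s$. So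
\[
(X\overline{N})^\perp=\operatorname{res}H^1(K)\oplus\mathbb{F}_p\eta.
\]
If $\eta\notin Z$, put $\varphi=\eta$. If $\eta\in Z$, choose $\varphi\notin Z$ whose image in $H^1(N)/Z$ is fixed by the $p$-group $K/N$. In both cases $g\varphi-\varphi\in Z$ for all $g\in K$. In both cases $\operatorname{Ann}_N(\varphi)\supseteq\operatorname{res}H^1(K)+\mathbb{F}_p\eta$: it contains $Z$, and in the first case $\eta\cup\eta=0$ by Lemma~\ref{lem:basic}(b). Therefore $W_N=W_N(\varphi)$ is nonzero, $K$-stable by Lemma~\ref{lem:stable}, and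
\begin{equation}\label{eq:avoid}
W_N\subseteq X\overline{N}.
\end{equation}

\emph{Choice of $y$ and $V$.} Choose $0\ne v\in W_N$ with $Xv=0$. Then $v\in A$ by \eqref{eq:avoid}, and since $A$ is free, $v=X^{p-1}\sum_j\beta_j[z_j]_N$ with integers $\beta_j$ not all divisible by $p$. Put $y=\prod_jz_j^{\beta_j}\in N$. Then $v=X^{p-1}[y]_N$, and $[x]_K,[y]_K$ are linearly independent. Choose $\chi_2\in H^1(K)$ with $\chi_2(x)=0$, $\chi_2(y)=1$, and let $\varepsilon=\chi_2|_N$ and $V=\ker\varepsilon=\ker\chi_1\cap\ker\chi_2$. Then $V\lhd K$, and $K/V\cong C_p^2$ is generated by the images of $x$ and $y$; we use the notation $Y,a,b,c$ of Lemma~\ref{lem:comm}. Since $0\ne\varepsilon\in Z$, Lemma~\ref{lem:structure} applies to $(N,\varepsilon)$ with $y$ in the role of $x$. For the $K$-equivariant map $\rho\colon\overline{V}\to\overline{N}$ and $W=W_V(\varphi|_V)$ it gives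
\[
\ker\rho=\mathbb{F}_pb+Y\overline{V}\supseteq\ker(Y|_{\overline{V}}),\qquad\rho(W)=W_N,\qquad W\cap\ker\rho=YW.
\]
Moreover $W$ is stable under all of $K$: for $g\in K$ we have $f_V((g\varphi-\varphi)|_V)=p\,f_N(g\varphi-\varphi)=0$ by Corollary~\ref{cor:mult}, so Lemma~\ref{lem:stable} applies to $\varphi|_V$.

\emph{The contradiction.} We have $\rho(a)=s$ and $\rho(c)=[xyx^{-1}]_N-[y]_N=X[y]_N$, so $\rho(X^{p-2}c)=v$. Let $w\in W$ with $\rho(w)=v$. Then $w=X^{p-2}c+Yh+\gamma b$ with $h\in\overline{V}$, $\gamma\in\mathbb{F}_p$, and by Lemma~\ref{lem:comm}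
\[
Xw=X^{p-1}c+YXh+\gamma Xb=Y\bigl(-a+Xh+\gamma Y^{p-2}c\bigr).
\]
On the other hand $Xw\in W$ and $\rho(Xw)=Xv=0$, so $Xw=Ym$ with $m\in W$. The difference $m-(-a+Xh+\gamma Y^{p-2}c)$ is killed by $Y$, hence by $\rho$:
\[
\rho(m)=-s+X\rho(h)+\gamma\,\rho(Y^{p-2}c).
\]
The last term is $0$ if $p\ge3$ and $\gamma X[y]_N$ if $p=2$. So $\rho(m)\in-s+X\overline{N}$. But $\rho(m)\in W_N\subseteq X\overline{N}$ by \eqref{eq:avoid}, whence $s\in X\overline{N}$, a contradiction. Therefore $Z=H^1(N)$. \qed

\section{Proofs of the theorems}\label{sec:proofs}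

\begin{proof}[Proof of Theorem~\ref{thm:cup}]
Let $K$ be cup-trivial, $H\lhd K$ open, and $K=K_0\ge K_1\ge\dots\ge K_n=H$ a chain with each $K_{i+1}$ normal of index $p$ in $K_i$. By Proposition~\ref{prop:key} all $K_i$ are cup-trivial, so by Proposition~\ref{prop:indexp}(b) each restriction $H^2(K_i)\to H^2(K_{i+1})$ is injective, and so is $H^2(K)\to H^2(H)$. Every class in $H^2(K)$ is inflated from some finite quotient $K/H$, and it then restricts to $0$ on $H$. Hence $H^2(K)=0$ and $K$ is free.
\end{proof}

\begin{lemma}\label{lem:cyclic}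
If $d(K)\le1$, then $K$ is free and $\theta$-abelian.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:basic}(c), $K=1$ or $K\cong\mathbb{Z}_p$. If $\theta|_K=1$, then $\ker\theta|_K=K$ is free abelian. Otherwise $\theta(K)$ is infinite, being torsion-free, so $\ker\theta|_K$ has infinite index in $\mathbb{Z}_p$ and is trivial.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:two}]
Rename the group as $K$; the letters $g,h$ are free again. By Lemma~\ref{lem:cyclic} and Theorem~\ref{thm:cup} we may assume that $d(K)=2$ and $K$ is not cup-trivial.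

\emph{Every open subgroup of $K$ has $d=2$.} By induction along a chain it suffices to show that every subgroup $L$ of index $p$ has $d(L)=2$ and is not cup-trivial. The cup product is alternating by Lemma~\ref{lem:basic}(b), so on the plane $H^1(K)$ it is the determinant times a fixed nonzero class, and $f_K(\chi)=1$ for all $\chi\ne0$. Proposition~\ref{prop:indexp}(a) gives $d(L)-1=p-(p-1)=1$ for all such $L$. Proposition~\ref{prop:indexpp} with $V=\Phi(K)$ then gives $d(\Phi(K))=2(p+1)-2p=2$. If some $L$ were cup-trivial, Proposition~\ref{prop:indexp}(a) for $\Phi(K)\le L$ would give $d(\Phi(K))=p+1\ne2$.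

\emph{A quotient $\mathbb{Z}_p$.} Define a surjection $\lambda\colon K\to\mathbb{Z}_p$ as follows. If $\theta|_K\ne1$, compose $\theta|_K$ with an isomorphism $\theta(K)\cong\mathbb{Z}_p$. If $\theta|_K=1$, lift a nonzero element of $H^1(K)$ to $\operatorname{Hom}(K,\mathbb{Z}_p)$ by Lemma~\ref{lem:lift}. Choose $x$ with $\lambda(x)=1$. Then $x\notin\Phi(K)$, so $K=\langle x,h'\rangle$ for some $h'$; put $h=h'x^{-\lambda(h')}$. Then $K=\langle x,h\rangle$, $\lambda(h)=0$, and in both cases $\theta(h)=1$.

\emph{The kernel of $\lambda$ is $\langle h\rangle$.} It contains all conjugates of $h$; the bound $d=2$ will show that they give nothing new. Let $L_n=\lambda^{-1}(p^n\mathbb{Z}_p)$. We claim $L_n=\langle x^{p^n},h\rangle$. This holds for $n=0$. If it holds for $n$, then by Lemma~\ref{lem:schreier} the plane $\overline{L_{n+1}}$ is spanned by $[x^{p^{n+1}}]$ and the $L_n$-submodule $T$ generated by $[h]$. The functional $p^{-n-1}\lambda\bmod p$ is $1$ on $[x^{p^{n+1}}]$ and $0$ on $T$, so $\dim T=1$. As $[h]$ generates $T$, it is nonzero and spans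 $T$, which proves the claim for $n+1$. Now let $U\lhd K$ be open. Then $x^{p^n}\in U$ for large $n$, so $\ker\lambda\subseteq L_n\subseteq\langle h\rangle U$. Intersecting over all $U$ gives $\ker\lambda=\langle h\rangle$. Since $h\notin\Phi(K)$, this group is nontrivial, hence isomorphic to $\mathbb{Z}_p$, and $K=\langle h\rangle\rtimes\langle x\rangle$.

\emph{The action is given by $\theta$.} Write $xhx^{-1}=h^v$ with $v\in\mathbb{Z}_p^\times$. Since $h\notin\Phi(K)$, Lemma~\ref{lem:lift} provides a cocycle $c\colon K\to\mathbb{Z}_p(1)$ with $c(h)\equiv1\bmod p$. As $\theta(h)=1$, the restriction of $c$ to $\langle h\rangle$ is a homomorphism. Using $c(x^{-1})=-\theta(x)^{-1}c(x)$,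
\[
v\,c(h)=c(xhx^{-1})=c(x)+\theta(x)c(h)+\theta(x)c(x^{-1})=\theta(x)\,c(h),
\]
so $v=\theta(x)$. If $\theta|_K\ne1$, then $\ker\theta|_K=\ker\lambda=\langle h\rangle\cong\mathbb{Z}_p$, and $g=h^rx^{r'}$ acts on it as the power $\theta(x)^{r'}=\theta(g)$. If $\theta|_K=1$, then $v=1$ and $K=\langle h\rangle\times\langle x\rangle\cong\mathbb{Z}_p^2$. In both cases $K$ is $\theta$-abelian.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:tits}]
If $\langle g,h\rangle$ is not $\theta$-abelian, it is free by Theorem~\ref{thm:two}, and its rank is $2$ by Lemma~\ref{lem:cyclic}. Suppose that $\langle g,h\rangle$ is $\theta$-abelian for all $g,h\in G$. Taking $h\in\ker\theta$ gives $ghg^{-1}=h^{\theta(g)}$ for all $g\in G$; in particular $\ker\theta$ is abelian. It is torsion-free by Lemma~\ref{lem:basic}(c), hence free abelian, and $(G,\theta)$ is $\theta$-abelian. The two cases exclude each other by Lemma~\ref{lem:exclude}.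
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:converse}]
In the first statement, ``only if'' is Theorem~\ref{thm:two} with $G=K$, and ``if'' is Proposition~\ref{prop:models}. In the second, ``if'' is Theorem~\ref{thm:cup} with $G=K$, and ``only if'' holds because $H^2(K)=0$ for $K$ free.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Quadrelli}
Claudio Quadrelli, \emph{Galois-theoretic features for 1-smooth pro-$p$ groups}, arXiv:2004.12605 (2020).

\bibitem{Serre}
Serre, \emph{Cohomologie galoisienne}.

\end{thebibliography}
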